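\title{One-vertex triangulations of lens spaces without core edges}

\begin{abstract}
Each edge of a one-vertex triangulation of a lens space is a closed curve, and it is a core edge if it is isotopic to the core of a solid torus of a genus-one Heegaard splitting. We prove that every lens space has infinitely many one-vertex triangulations with no core edges, which confirms a conjecture posed by Burton and He. The construction merges the vertices of a simplicial triangulation three at a time, by splicing copies of a one-vertex triangulation of $S^3$ into a tree of faces. The manifold does not change, and every edge that closes up into a loop acquires the knot types of edges of the inserted copies as local knots. If these edges are all knotted, no core edge survives in a lens space other than $S^2\times S^1$. In $S^2\times S^1$ local knots are no obstruction, and we control the homology classes of the edges instead.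
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{triangulation} $T$ of a closed $3$-manifold $M$ is, in this paper, a generalized (semi-simplicial) triangulation: a finite collection of tetrahedra whose two-dimensional faces are identified in pairs by affine maps, so that the quotient space $|T|$ is homeomorphic to $M$. Different edges or vertices of one tetrahedron may be identified. When we need a genuine simplicial complex we say \emph{simplicial triangulation}. A triangulation is \emph{one-vertex} if all vertices of all tetrahedra are identified to a single point; then every edge is a closed curve in $M$. Triangulations are counted up to combinatorial isomorphism.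

A \emph{lens space} is a closed orientable $3$-manifold with a Heegaard splitting of genus one, that is, a union $V_1\cup V_2$ of two solid tori glued along their boundaries. This includes $S^3$, $S^2\times S^1$, $\mathbb{R}P^3=L_{2,1}$ and the spaces $L_{p,q}$. A \emph{core curve} is a simple closed curve isotopic to the core $\{0\}\times S^1$ of one of the solid tori $V_i\cong D^2\times S^1$ of such a splitting. In $S^3$ the core curves are the unknots, and in $S^2\times S^1$ they are the curves isotopic to $\{\mathrm{pt}\}\times S^1$. An edge of a one-vertex triangulation of a lens space is a \emph{core edge} if it is a core curve.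

A knot in a lens space is a core curve exactly when its exterior is a solid torus (Lemma~\ref{lem:lens}). So a triangulation has a core edge exactly when a genus-one splitting can be read off from a single edge, as a thin neighborhood of the edge and its complement. It is tempting to expect that such an edge always exists. A one-vertex triangulation is a cell complex with one $0$-cell, so its edges generate $\pi_1(M)$; a core curve generates $\pi_1(M)$ by itself; and the edges are the shortest loops that the combinatorics offers. Three cases show what a counterexample has to overcome.
\begin{itemize}
\item In $S^3$ homotopy says nothing, and a triangulation without core edges is one in which every edge is knotted.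
\item In $\mathbb{R}P^3$ homotopy works against us. The edges generate $\pi_1=\mathbb{Z}/2$, so every one-vertex triangulation has an edge homotopic to a core curve. Such an edge can fail to be a core only by being knotted in some sense.
\item In $S^2\times S^1$ the situation is reversed. Tying a small knot into a core curve leaves a core curve (Remark~\ref{rem:bulb}), but $\pi_1=\mathbb{Z}$ has generating sets, such as $\{2,3\}$, that avoid the classes $\pm1$ of the core curves.
\end{itemize}

We take the problem from Burton and He~\cite{BH}. It starts from the following known result.

\begin{theorem}[known result]\label{thm:known}
Each of the lens spaces $S^3$, $L_{6,1}$, $L_{9,2}$, $L_{11,2}$, $L_{13,3}$ and $L_{16,3}$ has infinitely many pairwise non-isomorphic one-vertex triangulations with no core edges.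
\end{theorem}

The conjecture posed in~\cite{BH} is that the same holds for every lens space. We prove it.

\begin{theorem}\label{thm:main}
Every lens space has infinitely many pairwise non-isomorphic one-vertex triangulations with no core edges.
\end{theorem}

From Theorem~\ref{thm:known} we use only the case of $S^3$, and only the existence of one triangulation: a one-vertex triangulation of $S^3$ all of whose edges are knotted.

The construction gives more. A \emph{ball pair} is a $3$-ball together with a properly embedded arc. It is \emph{trivial} if it is homeomorphic to $(D^2\times[-1,1],\{0\}\times[-1,1])$; equivalently, if the arc is parallel into the boundary sphere, meaning that some disk in the ball is bounded by the arc and an arc in the sphere and meets the sphere only in the latter. Gluing a trivial ball pair to a ball pair $(B,\alpha)$ along the boundary gives a pair $(S^3,J)$ with $J$ a knot. We say that $(B,\alpha)$ has \emph{type} $J$, and that it is \emph{knotted} if $J$ is a nontrivial knot.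

\begin{definition}\label{def:local}
Let $K$ be a knot in a closed $3$-manifold $M$. A \emph{local knot} of $K$ is a ball $B\subset M$ that meets $K$ in one properly embedded arc such that the ball pair $(B,B\cap K)$ is knotted.
\end{definition}

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] Let $M$ be a closed connected orientable $3$-manifold in which every $2$-sphere separates, and let $N\ge1$. Then $M$ has infinitely many one-vertex triangulations in which every edge has a local knot and every edge that is not null-homotopic has at least $N$ pairwise disjoint local knots.
\item[(b)] For every finite set $F\subset\mathbb{Z}\setminus\{0\}$, the manifold $S^2\times S^1$ has infinitely many one-vertex triangulations in which no edge has homology class in $F\subset\mathbb{Z}=H_1(S^2\times S^1)$.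
\item[(c)] Let $M\ne S^3$ be a lens space and $\mathcal{K}$ a finite collection of knots in $M$, none of them null-homotopic. Then $M$ has infinitely many one-vertex triangulations no edge of which is carried by a homeomorphism of $M$ to a member of $\mathcal{K}$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} follows from part (a) with $N=1$ and part (b) with $F=\{\pm1\}$.

\subsection*{The method}
Simplicial triangulations are flexible: they can be made fine, and adapted to given balls and arcs. Their defect is that they have many vertices. We reduce the number of vertices by a move that we call a \emph{face sum} (Section~\ref{sec:facesum}). Slit $M$ open along a face with three distinct vertices, slit $S^3$ open along a face of a one-vertex triangulation $S$, and glue the two slit spaces together. Topologically this is a connected sum with $S^3$, so $M$ does not change, but the three vertices of the face become one. Moreover, a closed curve that runs across the face from one vertex to another is shortened by deleting that crossing, and in exchange it picks up the knot type of an edge of $S$ as a connected summand. Performing face sums along a tree of faces that reaches every vertex (Section~\ref{sec:trees}) produces a one-vertex triangulation whose edges are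 known up to homeomorphism. If all edges of $S$ are knotted, every edge has a local knot, and a knot with a local knot is not a core curve when spheres separate (Section~\ref{sec:local}). Section~\ref{sec:a} proves Theorem~\ref{thm:more}(a) in this way. Section~\ref{sec:b} treats $S^2\times S^1$ by choosing the tree so that the resulting loops have prescribed homology, and Section~\ref{sec:c} derives part (c).

\section{Background}\label{sec:background}

Everything is piecewise linear: curves and surfaces are PL embedded, and ``isotopic'' means ambient isotopic. A triangulation of a closed $3$-manifold gives it its PL structure. For a knot $K\subset M$ we write $N(K)$ for a thin regular neighborhood and $E(K)=M\setminus\operatorname{int}N(K)$ for the exterior. The join of $Y$ and $Z$ is written $Y*Z$, and $[y,z]$ is a straight segment. We use the following textbook facts.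

\begin{enumerate}
\item[(F1)] \emph{Coning.} A homeomorphism between the boundaries of two balls extends to the balls. A trivial ball pair is the cone on the pair (sphere, two points), so a homeomorphism between the boundaries of two trivial ball pairs extends to the pairs. In particular the type of a ball pair is well defined up to homeomorphism of $S^3$.
\item[(F2)] \emph{Complements of balls.} If $B$ is a $3$-ball in $S^3$, then $S^3\setminus\operatorname{int}B$ is a ball. If $B$ is a $3$-ball in a $3$-manifold $W$ without boundary, then $W\setminus\operatorname{int}B$ is a manifold with boundary $\partial B$. Removing finitely many pairwise disjoint closed balls from a connected $W$ leaves a connected open set.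
\item[(F3)] \emph{Collars.} The boundary of a compact manifold $W$ has a collar $C\cong\partial W\times[0,1]$, which can be chosen to miss any given compact set disjoint from $\partial W$. If $\beta$ is a properly embedded arc in a $3$-manifold $W$, then near each endpoint $(W,\beta)$ is a cone on a disk with one interior point, and the collar can be chosen with $C\cap\beta=\partial\beta\times[0,1]$.
\item[(F4)] \emph{Disk moves.} Let $k$ be a knot and $E$ an embedded disk in a closed $3$-manifold such that $k\cap E$ is an arc $\alpha\subset\partial E$. Then $k$ is isotopic to the knot obtained by replacing $\alpha$ with the complementary arc of $\partial E$.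
\item[(F5)] \emph{Loop theorem.} Let $W$ be a compact $3$-manifold and $\Phi\subset\partial W$ a compact connected surface. If $\pi_1(\Phi)\to\pi_1(W)$ is not injective, there is a properly embedded disk in $W$ whose boundary lies in $\Phi$ and is not null-homotopic in $\Phi$.
\item[(F6)] \emph{Amalgams.} If a complex is a union $W_1\cup W_2$ of connected subcomplexes with connected intersection $A$, and $\pi_1(A)\to\pi_1(W_i)$ is injective for $i=1,2$, then $\pi_1(W_1\cup W_2)$ is the amalgamated product of the $\pi_1(W_i)$ over $\pi_1(A)$, and both factors inject.
\end{enumerate}

A \emph{connected sum of pairs} $(M,K)\#(S^3,J)$ is obtained by removing a trivial ball pair from each pair and gluing along the boundaries. The ambient manifold is again $M$, by (F1) and (F2). Orientation conventions will not matter, so $J$ is only ever specified up to mirror image and reversal.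

\subsection*{Edges of a triangulation}
Let $a$ be an edge of a triangulation $T$ of a closed $3$-manifold. The tetrahedron edges identified to $a$ form a cycle: each lies in two faces of its tetrahedron, and crossing a face pairing leads to the next one. Composing the pairings once around the cycle gives an affine map of a tetrahedron edge to itself. This map is the identity. Otherwise it would be the reversal, and the link of the midpoint of $a$ would consist of $d$ bigons glued cyclically, with $d$ edges and one vertex. This is a closed surface of Euler characteristic $1$, whereas links of points in a $3$-manifold are spheres. Hence the interior of every edge is embedded, and an edge whose two ends are the same vertex is a simple closed curve.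

A closed $3$-manifold has Euler characteristic $0$, and a triangulation with $t$ tetrahedra has $2t$ faces. So a one-vertex triangulation with $t$ tetrahedra has $t+1$ edges.

\subsection*{Lens spaces}

\begin{lemma}\label{lem:lens}
Let $M$ be a lens space.
\begin{enumerate}
\item[(i)] A knot $K\subset M$ is a core curve if and only if $E(K)$ is a solid torus.
\item[(ii)] The group $\pi_1(M)$ is cyclic, and every core curve represents a generator.
\item[(iii)] If $M\ne S^2\times S^1$, then $\pi_1(M)$ is finite and every $2$-sphere in $M$ separates.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The exterior of the core of $V_1$ is $V_2$ with a collar attached. Conversely, if $E(K)$ is a solid torus, then $N(K)\cup E(K)$ is a genus-one splitting and $K$ is the core of $N(K)$.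

(ii) The solid torus $V_2$ is attached to $V_1$ as a $2$-handle, a neighborhood of a meridian disk of $V_2$, followed by a $3$-handle. So $\pi_1(M)$ is the quotient of $\pi_1(V_1)=\mathbb{Z}$ by the class $\pm p$ of the meridian of $V_2$, and it is generated by the core of $V_1$. The same holds with the indices exchanged.

(iii) Suppose $p=0$. Then the meridian of $V_2$ is an essential simple closed curve in $\partial V_1$ that is null-homologous in $V_1$, so it is isotopic in the torus to the meridian of $V_1$. Two meridian disks then form a sphere, and cutting $M$ along it gives two copies of $D^2\times I$ glued along $\partial D^2\times I$, that is, $S^2\times I$. Since $M$ is orientable, $M=S^2\times S^1$. So if $M\ne S^2\times S^1$, then $\pi_1(M)=\mathbb{Z}/p$ with $p\ge1$. If a sphere did not separate $M$, some loop would cross it exactly once, and the intersection number with the sphere would be an epimorphism $\pi_1(M)\to\mathbb{Z}$, which a finite group does not admit.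
\end{proof}

\section{Face sums}\label{sec:facesum}

\subsection{Definition and statement}
Let $T$ be a triangulation of a closed connected orientable $3$-manifold $M$, and let $\Delta$ be a face of $T$ whose three vertices $u,v,x$ are distinct points of $M$. Let $S$ be a one-vertex triangulation of $S^3$ with vertex $s$, and let $\varphi$ be any face of $S$; the edges of $\varphi$ may be identified with each other in any way. Let $f^+,f^-$ be the two tetrahedron faces that are paired to form $\Delta$, and $g^+,g^-$ those paired to form $\varphi$. The pairing matches the corners of $g^+$ with those of $g^-$, and we call the three matched pairs the corners of $\varphi$; the same applies to $\Delta$. Fix a bijection from the corners of $\Delta$ to the corners of $\varphi$.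

\begin{definition}\label{def:facesum}
The \emph{face sum} $T'$ consists of the tetrahedra of $T$ and of $S$ with all their face pairings, except that $f^+\leftrightarrow f^-$ and $g^+\leftrightarrow g^-$ are replaced by the affine pairings $f^+\leftrightarrow g^+$ and $f^-\leftrightarrow g^-$ determined by the bijection of corners. We put $M'=|T'|$, and we write $\kappa_{uv}$ for the edge of $\varphi$ joining the corners that correspond to $u$ and $v$, viewed as a knot in $S^3=|S|$.
\end{definition}

Changing face pairings can change the cycles of tetrahedra around edges, so the first task is to describe $M'$ as a gluing of two recognizable pieces. Let $M^\times$ be the quotient of the tetrahedra of $T$ by all pairings other than $f^+\leftrightarrow f^-$ and by the restriction of $f^+\leftrightarrow f^-$ to $\partial f^+\leftrightarrow\partial f^-$. This is $M$ slit open along $\operatorname{int}\Delta$: interior points of $f^\pm$ are identified with nothing in $M^\times$, and the quotient map $M^\times\to M$ is two-to-one over $\operatorname{int}\Delta$ and one-to-one elsewhere. Define $S^\times$ in the same way from $S$ and $g^\pm$. Then $M^\times$ has the same vertices and edges as $T$, and $S^\times$ has the same vertex and edges as $S$.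

Since $u,v,x$ are distinct, the three edges of $\Delta$ have different pairs of endpoints, so they are distinct, and the closed triangle $\Delta$ is embedded in $M$. Hence $f^+$ and $f^-$ are embedded in $M^\times$ and meet exactly in their common boundary, and $\Sigma=f^+\cup f^-$ is an embedded $2$-sphere in $M^\times$. The maps $f^\pm\to g^\pm$ respect corners, so they agree on $\partial f^+=\partial f^-$ and define a map $j\colon\Sigma\to S^\times$. It is not injective: it sends $u,v,x$ to $s$, and it may identify edges.

\begin{lemma}\label{lem:structure}
We have $M'=M^\times\cup_jS^\times$. The vertices of $T'$ are those of $T$ with $u,v,x$ identified to one vertex $w=s$. The edges of $T'$ are the edges of $T$ not in $\Delta$ together with the edges of $S$, and these are pairwise distinct.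
\end{lemma}

\begin{proof}
We must show that the identifications $\partial f^+\leftrightarrow\partial f^-$ and $\partial g^+\leftrightarrow\partial g^-$, which are imposed in $M^\times$ and $S^\times$, follow from the pairings of $T'$. Let $a$ be an edge of $\Delta$. The cycle of tetrahedron edges around $a$ in $T$ crosses the pairing $f^+\leftrightarrow f^-$ exactly once, because only one of the three edges of $\Delta$ is $a$. Omitting this crossing leaves a chain of pairings, all of which survive in $T'$, from the closed edge of $f^+$ over $a$ to the closed edge of $f^-$ over $a$. The composition around the whole cycle is the identity, so the chain induces the same map as $f^+\leftrightarrow f^-$. This gives the first identification. The second is the composition $\partial g^+\leftrightarrow\partial f^+\leftrightarrow\partial f^-\leftrightarrow\partial g^-$, which is affine on edges and matches corresponding corners. Therefore $M'=M^\times\cup_jS^\times$. As a set this is the disjoint union of $M^\times\setminus\Sigma$ and $S^\times$, which gives the lists of vertices and edges.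
\end{proof}

A point of $M\setminus\operatorname{int}\Delta$ has one preimage in $M^\times$ and hence an \emph{image} in $M'$. The next proposition describes what happens to closed curves in the $2$-skeleton.

\begin{proposition}\label{prop:facesum}
The space $M'$ is homeomorphic to $M$, so $T'$ is a triangulation of $M$. Let $c\subset M$ be a simple closed curve in the $2$-skeleton of $T$.
\begin{enumerate}
\item[(1)] Every edge $\varepsilon$ of $S$, viewed in $M'$, lies in a ball and is null-homotopic. If $\varepsilon$ is a nontrivial knot in $S^3$, then it has a local knot in $M'$.
\item[(2)] If $c\cap\Delta$ is empty or a single vertex of $\Delta$, and $c'$ is the image of $c$ in $M'$, then $(M',c')\cong(M,c)$.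
\item[(3)] Suppose that $c\cap\Delta=\gamma$ is an arc joining two vertices, say $u$ and $v$, with interior in $\operatorname{int}\Delta$. Let $c'$ be the image in $M'$ of the arc $\beta=\overline{c\setminus\gamma}$; it is a simple closed curve through $w$. Then $(M',c')$ is obtained from $(M,c)$ by replacing a trivial ball pair with a ball pair of type $\kappa_{uv}$, so $(M',c')\cong(M,c)\#(S^3,\kappa_{uv})$. Some homeomorphism $M'\to M$ carries $c'$ to a curve homotopic to $c$.
\end{enumerate}
\end{proposition}

Part (3) is the heart of the paper, and the reason for it can be said in a sentence. Think of $M'$ as $M$ with a neighborhood of $\Delta$ replaced by $S^3$ minus a small ball near the center of $\varphi$; the two ends of $\beta$ run from this small ball to the vertex $s$ through two different corners of $\varphi$, so that together with a short arc inside the small ball they form a curve parallel in $\varphi$ to the edge between these corners.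

\subsection{The smallest example}
Before the proof we run the whole construction on five vertices.

\begin{example}\label{ex:simplex}
Let $T_0$ be the boundary of the $4$-simplex with vertices $0,1,2,3,4$, a triangulation of $S^3$ with five tetrahedra and ten edges. Let $\Delta_1=012$ and $\Delta_2=034$ (Figure~\ref{fig:bowtie}), and let $S$ be a one-vertex triangulation of $S^3$ with $t$ tetrahedra and hence $t+1$ edges. The face sum $T_1$ of $T_0$ with $S$ along $\Delta_1$ has vertices $w,3,4$, where $w$ is the image of $0,1,2$. In $T_1$ the face $\Delta_2$ still has three distinct vertices, and the face sum $T_2$ of $T_1$ with a second copy of $S$ along $\Delta_2$ has one vertex. It has $2t+5$ tetrahedra. By Lemma~\ref{lem:structure} its edges are the $2(t+1)$ edges of the two copies of $S$ and the four edges $13,14,23,24$ that lie in neither face; the total $2t+6$ agrees with the Euler characteristic count.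

Which knot is the loop $13$ in $T_2$? Let $\gamma_1$ be an arc from $0$ to $1$ through $\operatorname{int}\Delta_1$, let $\gamma_2$ be an arc from $3$ to $0$ through $\operatorname{int}\Delta_2$, and let $c_0=13\cup\gamma_2\cup\gamma_1$. Disk moves inside $\Delta_1$ and $\Delta_2$ replace $\gamma_1$ by the edge $01$ and $\gamma_2$ by the edge $03$, so $c_0$ is isotopic to the boundary of the face $013$ and is unknotted. Now $c_0\cap\Delta_1=\gamma_1$, so by Proposition~\ref{prop:facesum}(3) the closed curve $c_1=13\cup\gamma_2$ in $|T_1|$ has the knot type of an edge $\kappa_{01}$ of $S$. Next $c_1\cap\Delta_2=\gamma_2$, so the loop $c_2=13$ in $|T_2|$ is a connected sum $\kappa_{01}\#\kappa_{03}$. The edges $14,23,24$ are treated by relabeling. An edge of the first copy of $S$ is a loop at $w$ in $|T_1|$ that meets $\Delta_2$ only in $w$, so by part (2) the second face sum preserves its knot type.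

If all edges of $S$ are knotted, then every edge of $T_2$ has a local knot, by part (1) and Lemma~\ref{lem:add} below, and is knotted by Lemma~\ref{lem:local}. So $T_2$ has no core edge and is larger than $S$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!15] (0,0)--(-2,1)--(-2,-1)--cycle;
\fill[gray!15] (0,0)--(2,1)--(2,-1)--cycle;
\draw (0,0)--(-2,1)--(-2,-1)--cycle;
\draw (0,0)--(2,1)--(2,-1)--cycle;
\draw[very thick] (-2,1)--(2,1);
\draw[very thick,dashed] (0,0)--(-1.4,0.2)--(-2,1);
\draw[very thick,dashed] (0,0)--(1.4,0.2)--(2,1);
\foreach \p in {(0,0),(-2,1),(-2,-1),(2,1),(2,-1)} \fill \p circle (1.6pt);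
\node[below] at (0,-0.05) {$0$};
\node[left] at (-2,1) {$1$};
\node[left] at (-2,-1) {$2$};
\node[right] at (2,1) {$3$};
\node[right] at (2,-1) {$4$};
\node[below] at (-1.5,0.15) {$\gamma_1$};
\node[below] at (1.5,0.15) {$\gamma_2$};
\node[above] at (0,1) {$13$};
\end{tikzpicture}
\caption{The faces $012$ and $034$ of the boundary of the $4$-simplex reach all five vertices and share only the vertex $0$. The edge $13$ is closed up by arcs $\gamma_1,\gamma_2$ across the faces. Each face sum deletes one of these arcs, identifies its endpoints, and ties one knot into the closed curve.}
\label{fig:bowtie}
\end{figure}

\subsection{Filling a slit with a pillow}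
To recognize $M'$ as a connected sum we realize the slit spaces as complements of a thin pillow around the face. Let $Q=[q^-,q^+]*\partial\Delta$ be a bipyramid over a copy of $\Delta$, called the \emph{mid-triangle}, where the midpoint of $[q^-,q^+]$ is the barycenter $o$ of the mid-triangle. Identify the disk $q^\pm*\partial\Delta$ with $f^\pm$ by the simplicial map that sends $q^\pm$ to the barycenter of $f^\pm$ and extends the identification of $\partial\Delta$ with $\partial f^\pm$. Then $\partial Q=\Sigma$.

\begin{lemma}\label{lem:pillow}
\begin{enumerate}
\item[(i)] There is a homeomorphism $Q\cup_\Sigma M^\times\to M$ that takes the mid-triangle to $\Delta$ and restricts to the natural map on the $2$-skeleton outside $\operatorname{int}f^\pm$. The image $R$ of $Q$ is an embedded ball that meets the $2$-skeleton of $T$ exactly in $\Delta$, and $M^\times$ maps onto $M\setminus\operatorname{int}R$.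
\item[(ii)] There is a homeomorphism $Q\cup_jS^\times\to|S|=S^3$ that restricts to the natural map on every edge of $S$.
\end{enumerate}
\end{lemma}

\begin{proof}
One construction gives both parts; let $h^\pm$ stand for $f^\pm$ or for $g^\pm$. In the tetrahedron containing $h^\pm$ let $z^\pm$ be the barycenter of the tetrahedron, $b^\pm$ the barycenter of $h^\pm$, and $a^\pm$ the midpoint of $[b^\pm,z^\pm]$. Map the pyramid $z^\pm*h^\pm=[b^\pm,z^\pm]*\partial h^\pm$ onto $[a^\pm,z^\pm]*\partial h^\pm$ by the simplicial map that sends $b^\pm$ to $a^\pm$ and fixes the other vertices. It fixes $z^\pm*\partial h^\pm$ pointwise, so it extends by the identity to the disjoint union of the tetrahedra; if $h^+$ and $h^-$ lie in one tetrahedron, the two pyramids meet only where both maps are the identity. This squeezing map fixes every point of every face except the points of $\operatorname{int}h^\pm$, which it pushes into the interior of a tetrahedron, onto $a^\pm*\partial h^\pm$. None of the moved points is identified with another point before or after the move. So the squeezing map induces a bijection from the slit space onto the complement of the open set $O$, the image of $\bigcup_\pm(a^\pm*h^\pm\setminus a^\pm*\partial h^\pm)$. Map the half $q^\pm*\Delta$ of $Q$ linearly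 onto $a^\pm*h^\pm$. This takes $\operatorname{int}Q$ bijectively onto $O$, and on $q^\pm*\partial\Delta=b^\pm*\partial h^\pm$ it agrees with the squeezing map, since both send $q^\pm=b^\pm$ to $a^\pm$ and fix $\partial h^\pm$. Together the maps give a PL bijection of compact spaces, hence a homeomorphism. In case (i), the sets $a^\pm*f^\pm\setminus f^\pm$ are disjoint and lie in the interiors of tetrahedra, and $\Delta$ is embedded; so $R$ is an embedded bipyramid meeting the $2$-skeleton in $\Delta$.
\end{proof}

The hypothesis that $u,v,x$ are distinct has now been used twice: to cross $\Delta$ only once in each edge cycle, and to make $R$ an embedded ball. On the side of $S$ neither property is available and neither is needed, because we will only remove a ball from the interior of $Q$.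

\subsection{Proof of Proposition~\ref{prop:facesum}}
Identify $M^\times$ with $M\setminus\operatorname{int}R$ and $\Sigma$ with $\partial R$ by Lemma~\ref{lem:pillow}(i). Since $c$ lies in the $2$-skeleton, $c\cap R=c\cap\Delta$.

\medskip\noindent\emph{The homeomorphism $M'\cong M$.}
Let $C\cong\partial R\times[0,1]$ be a collar of $\partial R=\partial R\times\{0\}$ in $M^\times$. Put $R_1=R\cup C$, a ball, and $M_1=M\setminus\operatorname{int}R_1$. Let $Q_0\subset\operatorname{int}Q$ be the copy of $Q$ scaled by $\frac12$ about $o$, and write $y_0$ for the vertex of $Q_0$ corresponding to a vertex $y$ of $Q$. The shell $Q\setminus\operatorname{int}Q_0$ is a union of six triangular prisms, one over each triangle of $\partial Q$, with the same combinatorics as $\partial Q\times[0,1]$. So there is a homeomorphism $C\to Q\setminus\operatorname{int}Q_0$ that is the identity on $\partial R=\partial Q$ and takes $\{y\}\times[0,1]$ to $[y,y_0]$ for each vertex $y$. By Lemmas~\ref{lem:structure} and~\ref{lem:pillow}(ii), $M'=M_1\cup D$ with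
\begin{equation}\label{eq:D}
D=C\cup_jS^\times\;\cong\;(Q\setminus\operatorname{int}Q_0)\cup_jS^\times\;\cong\;S^3\setminus\operatorname{int}Q_0 .
\end{equation}
The ball $Q_0$ is embedded in $S^3$ because it lies in $\operatorname{int}Q$, so $D$ is a ball by (F2), with $\partial D=\partial R\times\{1\}=\partial M_1$. Since $M=M_1\cup R_1$, the identity of $M_1$ extends by (F1) to a homeomorphism $\psi\colon M'\to M$ with $\psi(D)=R_1$. This holds for every choice of the collar $C$.

\medskip\noindent\emph{Part (1).}
The edge $\varepsilon\subset S^\times$ lies in the interior of the ball $D$, and under~\eqref{eq:D} it is the knot $\varepsilon\subset S^3$, which misses $Q_0$. We need a ball inside $D$ that contains all of $\varepsilon$ except a short arc. Let $b\subset\operatorname{int}D$ be a small ball meeting $\varepsilon$ in a trivial arc, and let $E\subset b$ be a disk that makes this arc parallel into $\partial b$. Let $\delta\subset D$ be an arc from a point of $\partial b\setminus E$ to $\partial D$ that misses $\varepsilon$ and meets $b$ and $\partial D$ only in its ends. With a thin neighborhood $N(\delta)$, the set $U=Q_0\cup N(\delta)\cup b$ consists of two balls joined by a $1$-handle, so it is a ball, and $E$ shows that $(U,U\cap\varepsilon)$ is trivial.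 By (F2), $B=S^3\setminus\operatorname{int}U\subset D$ is a ball, and $(B,B\cap\varepsilon)$ has type $\varepsilon$.

\medskip\noindent\emph{Part (2).}
If $c\cap\Delta=\emptyset$, choose $C$ disjoint from $c$. Then $c\subset M_1$ and $\psi(c')=c$. Now let $c\cap\Delta$ be one vertex, say $u$. We push $c$ off $u$ by a move that is valid in $M$ and in $M'$ at once. Take a simplicial triangulation of $M^\times$ with $c$ as a subcomplex, and let $H=u*L$ be the star of $u$ in its barycentric subdivision. Then $L$ is a disk, $H\cap\partial R=u*\partial L$, and $H\cap c=u*\{p,q\}$ with $p,q\in L$. Since $c\cap\partial R=\{u\}$, the points $p,q$ lie in $\operatorname{int}L$. Let $\lambda\subset\operatorname{int}L$ be an arc from $p$ to $q$. The disk $u*\lambda$ meets $c$ exactly in the boundary arc $u*\{p,q\}$ and meets $\partial R$ only in $u$. The map $M^\times\to M'$ identifies only points of $\partial R$ with each other, so it is injective on $c\cup(u*\lambda)$. Hence (F4) applies in both manifolds and replaces $u*\{p,q\}$ by $\lambda$. The new curve $c''$ lies in $M^\times\setminus\partial R$, and the argument of the first case gives the middle homeomorphism in $(M',c')\cong(M',c'')\cong(M,c'')\cong(M,c)$.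

\medskip\noindent\emph{Part (3).}
The arc $\beta$ meets $R$ only in $u$ and $v$, so it is properly embedded in $M^\times$, and its image $c'$ is obtained by identifying its two ends. By (F3) choose $C$ with $C\cap\beta=\{u,v\}\times[0,1]$. The arc $\gamma$ cuts off from $\Delta$ a disk bounded by $\gamma$ and the edge $uv$. This disk meets $\partial R$ only in that edge, because $\Delta\cap\partial R=\partial\Delta$. So $(R,\gamma)$ is trivial, and so is $(R_1,R_1\cap c)$, which differs from it by a product collar. Put $\eta=D\cap c'$. Then
\[
(M,c)=(M_1,M_1\cap\beta)\cup(R_1,R_1\cap c),\qquad (M',c')=(M_1,M_1\cap\beta)\cup(D,\eta),
\]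
and it remains to find the type of $(D,\eta)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!25] (0,0)--(3,1.5)--(3,0)--cycle;
\fill[gray!10] (6,0)--(3,1.5)--(3,0)--cycle;
\draw (0,0)--(6,0)--(3,4.5)--cycle;
\draw[dotted,thick] (1.5,0.75)--(4.5,0.75)--(3,3)--cycle;
\draw[very thick] (0,0)--(1.5,0.75);
\draw[very thick] (6,0)--(4.5,0.75);
\draw[very thick,dashed] (1.5,0.75)--(3,1.5)--(4.5,0.75);
\draw (3,0)--(3,1.5);
\foreach \p in {(0,0),(6,0),(3,4.5),(3,1.5),(3,0),(1.5,0.75),(4.5,0.75)} \fill \p circle (1.8pt);
\node[left] at (0,0) {$u$};
\node[right] at (6,0) {$v$};
\node[above] at (3,4.5) {$x$};
\node[above] at (3,1.5) {$o$};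
\node[below] at (3,0) {$m$};
\node[above left] at (1.55,0.75) {$u_0$};
\node[above right] at (4.45,0.75) {$v_0$};
\end{tikzpicture}
\caption{The mid-triangle of the pillow $Q$; in $S^3$ the corners $u,v,x$ are one point $s$. The dotted triangle is the mid-triangle of the ball $Q_0$. The solid segments form the arc $\eta$ outside $Q_0$, and the dashed segments form a trivial arc in $Q_0$. Disk moves across the shaded triangles $uom$ and $omv$ carry their union to the side $[u,v]$, which is an edge of the triangulation of $S^3$.}
\label{fig:triangle}
\end{figure}

Under~\eqref{eq:D} the arc $\eta$ is the image of $[u_0,u]\cup[v,v_0]$, where $u$ and $v$ both map to $s$ (Figure~\ref{fig:triangle}). The arc $[u_0,o]\cup[o,v_0]$ is trivial in $Q_0$, because the flat triangle $u_0ov_0$ meets $\partial Q_0$ only in $[u_0,v_0]$. So the type of $(D,\eta)$ is the knot $k\subset S^3$ that is the image of $[u,o]\cup[o,v]$. The flat triangle $uov$ meets $\partial Q$ only in $[u,v]$, which maps onto the loop $\kappa_{uv}$ injectively except at its ends. Hence the triangle maps to $S^3$ injectively except that $u,v\mapsto s$. The image is a pinched disk, to which (F4) does not apply, so we cut it in two. Let $m$ be the midpoint of $[u,v]$. The triangles $uom$ and $omv$ each contain only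 one of $u,v$, so each is embedded in $S^3$.
\begin{itemize}
\item The triangle $uom$ meets $k$ exactly in $[u,o]$, because the other segment $[o,v]$ meets it only in $o$ and $s$, the endpoints of $[u,o]$. The disk move gives the knot $k_1=[u,m]\cup[m,o]\cup[o,v]$.
\item The triangle $omv$ meets $k_1$ exactly in $[m,o]\cup[o,v]$, because $[u,m]$ meets it only in $m$ and $s$, the endpoints of that arc. The disk move gives $[u,m]\cup[m,v]=\kappa_{uv}$.
\end{itemize}
So $(D,\eta)$ has type $\kappa_{uv}$; it is the complement of a trivial ball pair in $(S^3,k)\cong(S^3,\kappa_{uv})$, which gives the connected sum. Finally, $\psi$ is the identity on $M_1$ and carries $\eta$ to an arc in the ball $R_1$ with the same endpoints as $R_1\cap c$. Two such arcs are homotopic in $R_1$ relative to their endpoints, so $\psi(c')$ is homotopic to $c$. \qed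

\section{Local knots}\label{sec:local}

We need two properties of local knots: they obstruct being a core curve, and they accumulate under repeated connected sums.

Let $B$ be a local knot of $K\subset M$, of type $J$. Choose $N(K)$ so thin that it meets $B$ in a regular neighborhood of the arc $B\cap K$ and meets $\partial B$ in two disks. Put
\[
X=\overline{B\setminus N(K)},\qquad A=\partial B\setminus\operatorname{int}N(K).
\]
The exterior of the arc in a trivial ball pair is a product $A\times I$ attached along $A\times\{0\}$. Hence $X\cong E(J)$, with torus boundary, and the core $\mu$ of the annulus $A\subset\partial X$ is a meridian of $J$.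

\begin{lemma}\label{lem:local}
Let $M$ be a closed connected orientable $3$-manifold in which every $2$-sphere separates, and let $K\subset M$ be a knot with a local knot $B$. Then the maps $\pi_1(\partial X)\to\pi_1(X)\to\pi_1(E(K))$ are injective. Hence $E(K)$ is not a solid torus, and if $M$ is a lens space, $K$ is not a core curve.
\end{lemma}

\begin{proof}
Suppose $\pi_1(\partial X)\to\pi_1(X)$ is not injective. By (F5) there is a properly embedded disk in $X\cong E(J)$ whose boundary is an essential simple closed curve in the torus $\partial X$. Its class in $H_1(\partial X)$ is primitive and lies in the kernel of $H_1(\partial X)\to H_1(X)=\mathbb{Z}$, which is generated by the longitude of $J$. So the curve is a longitude, it cobounds an annulus in $N(J)$ with $J$, and $J$ bounds a disk. This contradicts the nontriviality of $J$.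

For the second map let $E'=\overline{E(K)\setminus X}$, so that $E(K)=E'\cup X$ and $E'\cap X=A$. The manifold $E'$ is the exterior of an arc in $M\setminus\operatorname{int}B$, so it is connected. By (F6) it suffices to show that $\pi_1(A)$ injects into both sides. It injects into $\pi_1(X)$ because $\mu$ generates $H_1(X)=\mathbb{Z}$. Suppose it does not inject into $\pi_1(E')$. By (F5) there is a properly embedded disk $\delta\subset E'$ whose boundary is an essential simple closed curve in $A$. This curve separates the two points of $K\cap\partial B$ in $\partial B$, so it bounds a disk $\delta'\subset\partial B$ containing exactly one of them. Since $\delta\cap\partial B=\partial\delta$ and $\delta\cap K=\emptyset$, the union $\delta\cup\delta'$ is an embedded sphere that $K$ meets in exactly one point, where it crosses from one side to the other. Such a sphere does not separate $M$, contrary to the hypothesis.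

Thus $\pi_1(E(K))$ contains $\mathbb{Z}^2$ and is not $\mathbb{Z}$. The last claim follows from Lemma~\ref{lem:lens}(i).
\end{proof}

\begin{remark}\label{rem:bulb}
The conclusion fails in $S^2\times S^1$, by the light-bulb trick. Let $K$ be $\{\mathrm{pt}\}\times S^1$ with a local knot tied in a small ball, and let $\Sigma_0=S^2\times\{t\}$ be a sphere that misses the ball and meets $K$ once. Consider a crossing in a diagram of the knotted arc. From the lower strand follow $K$ to $\Sigma_0$ in the direction that avoids the upper strand. A thin tube around this subarc of $K$, together with $\Sigma_0$ minus a small disk, is a disk disjoint from $K$ bounded by a meridian of the lower strand. Sweeping a finger of the upper strand across this disk changes the crossing by an isotopy. Crossing changes untie any knot, so $K$ is a core curve.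
\end{remark}

In Proposition~\ref{prop:facesum}(3) we have no control over how the replaced trivial ball pair lies relative to the local knots created at earlier stages. The next lemma shows that this does not matter: the trivial pair can be shrunk and slid away.

\begin{lemma}\label{lem:add}
Let $c$ be a knot in a closed orientable $3$-manifold $M$ with $n\ge0$ pairwise disjoint local knots $B_1,\dots,B_n$. Let $(M',c')$ be obtained from $(M,c)$ by replacing a trivial ball pair $(U,U\cap c)$ with a knotted ball pair $(D,\eta)$. Then $c'$ has $n+1$ pairwise disjoint local knots.
\end{lemma}

\begin{proof}
Identify $(U,U\cap c)$ with $(D^2\times[-1,1],\{0\}\times[-1,1])$, let $y$ be its center, and let $U_\epsilon$ be the image of $U$ under scaling by a small $\epsilon>0$. The shell $U\setminus\operatorname{int}U_\epsilon$ is, as a pair, the product of (sphere, two points) with an interval. So the complementary pairs of $U$ and of $U_\epsilon$ in $(M,c)$ are homeomorphic.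

The sets $B_i\cap c$ are disjoint closed proper subarcs of the circle $c$, so they do not cover it; choose $y'\in c\setminus\bigcup B_i$. There is a homeomorphism $h$ of $(M,c)$ with $h(y)=y'$. Indeed, in a regular neighborhood $D^2\times S^1$ of $c$ take the trivial ball pair $D^2\times\alpha$ over an arc $\alpha$ containing $y$ and $y'$ in its interior; it is the cone on its boundary both from $y$ and from $y'$, so the identity of the boundary extends to a homeomorphism of the pair taking $y$ to $y'$, and we extend by the identity. For small $\epsilon$ the ball $h(U_\epsilon)$ misses $\bigcup B_i$. Up to homeomorphism of pairs, $(M',c')$ is obtained by gluing $(D,\eta)$ to the complementary pair of $h(U_\epsilon)$, and in this description $B_1,\dots,B_n,D$ are disjoint local knots of $c'$.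
\end{proof}

\section{Trees of faces}\label{sec:trees}

To reach a one-vertex triangulation we need faces that connect all vertices, and each face must still have three distinct vertices when its turn comes. Both conditions are met when the faces form a tree.

\begin{definition}\label{def:tree}
Let $T_0$ be a triangulation in which every edge has two distinct endpoints, so that every face has three distinct vertices. Faces $\Delta_1,\dots,\Delta_m$ form a \emph{spanning face-tree} if the following bipartite graph $\mathcal{B}$ is a tree: its nodes are all vertices of $T_0$ and the faces $\Delta_1,\dots,\Delta_m$, and each $\Delta_r$ is joined to its three vertices.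
\end{definition}

Two faces of a face-tree share at most one vertex, since otherwise $\mathcal{B}$ would contain a $4$-cycle; so they share no edge. If $T_0$ has $V$ vertices, then $\mathcal{B}$ has $V+m$ nodes and $3m$ edges, so $V=2m+1$. A tetrahedron of $T_0$ has four distinct vertices, so $V\ge5$, and Example~\ref{ex:simplex} has the least possible number of vertices.

Let $e$ be an edge of $T_0$ with endpoints $y\ne z$. The path in $\mathcal{B}$ from $y$ to $z$ passes through some number $d(e)\ge1$ of faces. In each face $\Delta_r$ on the path choose an arc $\gamma_r$ with interior in $\operatorname{int}\Delta_r$ joining the two neighbors of $\Delta_r$ on the path, and let $c_e$ be the union of $e$ and these arcs. The vertices on the path are distinct, and the interiors of $e$ and of the $\gamma_r$ lie in different open cells, so $c_e$ is a simple closed curve.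

Let $M=|T_0|$ be closed, connected and orientable, and let $S$ be a one-vertex triangulation of $S^3$ with a face $\varphi$. Perform face sums with copies of $(S,\varphi)$ successively along $\Delta_1,\dots,\Delta_m$, and call the results $T_1,\dots,T_m$. The face $\Delta_r$ persists in $T_l$ for $l<r$ because its pairing has not been touched.

\begin{proposition}\label{prop:tree}
All these face sums are defined, and $T_m$ is a one-vertex triangulation of $M$ with at least as many tetrahedra as $T_0$. Every edge of $T_m$ is of one of two types.
\begin{enumerate}
\item[(I)] It comes from an edge $\varepsilon$ of a copy of $S$. It is null-homotopic, and if $\varepsilon\subset S^3$ is knotted, it has a local knot.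
\item[(II)] It comes from an edge $e$ of $T_0$ lying in no $\Delta_r$. Some homeomorphism $|T_m|\to M$ carries it to a curve homotopic to $c_e$. If all edges of $S$ are knotted, it has $d(e)\ge1$ pairwise disjoint local knots.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Vertices and edges.} Let $\mathcal{B}_l$ be the multigraph whose nodes are the vertices of $T_l$ and the faces $\Delta_{l+1},\dots,\Delta_m$, with one edge for each corner of these faces. We show by induction that $T_l$ is a triangulation of $M$, that $\mathcal{B}_l$ is a tree, and that the edges of $T_l$ are the edges of $T_0$ in none of $\Delta_1,\dots,\Delta_l$ together with the edges of the first $l$ copies of $S$, all distinct. This holds for $l=0$. If it holds for $l-1$, then $\Delta_l$ has three distinct vertices in $T_{l-1}$, because a tree has no multiple edges, and Proposition~\ref{prop:facesum} applies. By Lemma~\ref{lem:structure}, $\mathcal{B}_l$ arises from $\mathcal{B}_{l-1}$ by contracting the three edges at the node $\Delta_l$, so it is a tree. The edges of $\Delta_l$ in $T_0$ lie in no earlier face, so they survive in $T_{l-1}$ as edges of the first kind, and exactly these three are removed from the list when the edges of the $l$-th copy of $S$ are added. The tree $\mathcal{B}_m$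 has no edges, so it is a single node, and $T_m$ has one vertex.

\emph{Type I.} An edge of the $l$-th copy of $S$ is, in $T_l$, a loop as in Proposition~\ref{prop:facesum}(1). At a later stage $r>l$ it is not an edge of $\Delta_r$, so it meets $\Delta_r$ at most in its vertex. By Proposition~\ref{prop:facesum}(2) the pair (manifold, loop) is unchanged up to homeomorphism. So the loop stays null-homotopic and keeps its local knot.

\emph{Type II.} Let $e$ be an edge of $T_0$ in no $\Delta_r$, with endpoints $y,z$, and let $\pi_l$ be the path in $\mathcal{B}_l$ between the images of $y$ and $z$. Let $c_l\subset|T_l|$ be the union of $e$ and the arcs $\gamma_r$ with $r>l$. We claim that the face nodes of $\pi_l$ are the $\Delta_r$ on $\pi_0$ with $r>l$, and that $c_l$ is a simple closed curve in the $2$-skeleton whose vertices are the vertex nodes of $\pi_l$. This holds for $l=0$, where $c_0=c_e$. Assume it for $l-1$. The edge $e$ is not an edge of $\Delta_l$ in $T_{l-1}$, and the arcs $\gamma_r$ with $r>l$ have their interiors in other faces. There are two cases.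
\begin{itemize}
\item \emph{$\Delta_l$ is not on $\pi_{l-1}$.} Since $\mathcal{B}_{l-1}$ is a tree, $\Delta_l$ is adjacent to at most one node of $\pi_{l-1}$. So the contraction maps $\pi_{l-1}$ isomorphically onto $\pi_l$, and $c_{l-1}\cap\Delta_l$ is empty or one vertex. Proposition~\ref{prop:facesum}(2) gives $(|T_l|,c_l)\cong(|T_{l-1}|,c_{l-1})$.
\item \emph{$\Delta_l$ is on $\pi_{l-1}$.} Its third vertex is not on the path, since otherwise $\mathcal{B}_{l-1}$ would contain a cycle. So $\pi_l$ arises from $\pi_{l-1}$ by merging $\Delta_l$ and its two neighbors into one node, and $c_{l-1}\cap\Delta_l=\gamma_l$. By Proposition~\ref{prop:facesum}(3), some homeomorphism $|T_l|\to|T_{l-1}|$ carries $c_l$ to a curve homotopic to $c_{l-1}$, and $(|T_l|,c_l)$ arises from $(|T_{l-1}|,c_{l-1})$ by replacing a trivial ball pair with a ball pair whose type is an edge of $\varphi$. If this edge is knotted, Lemma~\ref{lem:add} raises the number of disjoint local knots by one.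
\end{itemize}
The curve $c_m$ is the loop $e$ in $T_m$, and the second case occurs exactly $d(e)$ times. Composing the homeomorphisms $|T_m|\to|T_{m-1}|\to\dots\to|T_0|=M$ gives the statement on homotopy.
\end{proof}

A triangulation with an even number of vertices has no spanning face-tree, so in general we must modify the triangulation first. We also want to prescribe the shape of the tree. A \emph{1--4 subdivision} replaces a tetrahedron by the cone on its boundary from a new interior vertex. It keeps a simplicial triangulation simplicial and destroys no vertex, edge or face.

\begin{lemma}\label{lem:subdivide}
Let $T$ be a simplicial triangulation of a closed connected $3$-manifold and $\Gamma$ a spanning tree of its $1$-skeleton. A sequence of 1--4 subdivisions, one for each edge $ay$ of $\Gamma$ and applied to a tetrahedron containing $ay$, gives a simplicial triangulation $T_0$ in which the faces $\{a,y,b\}$, with $b$ the new vertex of the subdivision for $ay$, form a spanning face-tree.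
\end{lemma}

\begin{proof}
Choose a root of $\Gamma$ and list the other vertices $y$ in order of nondecreasing distance from the root. For each $y$ in turn, with parent $a$, choose a tetrahedron of the current complex containing the edge $ay$ and cone it from a new vertex $b_y$. Then $\Delta_y=\{a,y,b_y\}$ is a face, and it survives the later subdivisions. Build $\mathcal{B}$ in the same order, starting from the root. When $y$ is processed, $a$ is already a node, while $\Delta_y$, $y$ and $b_y$ are three new nodes attached by the three edges at $\Delta_y$. So the graph is a tree at each step, and at the end it contains all vertices of $T$ and all new vertices.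
\end{proof}

\section{Knotting every edge}\label{sec:a}

For $N=1$, Theorem~\ref{thm:more}(a) is immediate from the last two statements. For larger $N$ we need $d(e)\ge N$ whenever $c_e$ is essential, and this holds in a fine triangulation because short loops are null-homotopic.

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
By Theorem~\ref{thm:known} there is a one-vertex triangulation $S$ of $S^3$ without core edges. The unknot is a core curve, so all edges of $S$ are knotted.

Let $K_0\subset\mathbb{R}^q$ be a simplicial triangulation of $M$, with the Euclidean metric. The open stars of the vertices of $K_0$ are contractible and cover $M$. Let $\ell>0$ be a Lebesgue number of this cover, so that every subset of $M$ of diameter less than $\ell$ lies in one open star. Let $T$ be an iterated barycentric subdivision of $K_0$ all of whose simplices have diameter less than $\ell/N$. Apply Lemma~\ref{lem:subdivide} with any spanning tree. Every edge of the resulting complex $T_0$ lies in a simplex of $T$, so it has length less than $\ell/N$. Apply Proposition~\ref{prop:tree} to $T_0$ and $S$.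

Edges of type I are null-homotopic and have a local knot. An edge $e$ of type II has $d(e)\ge1$ disjoint local knots. Suppose $d(e)<N$. Each arc $\gamma_r$ is homotopic in $\Delta_r$, relative to its endpoints, to an edge of $\Delta_r$, so $c_e$ is homotopic to a closed path of $d(e)+1\le N$ edges of $T_0$. This path has length, and hence diameter, less than $\ell$, so it lies in an open star and is null-homotopic. Then the edge of $T_m$ is null-homotopic as well. Consequently every edge that is not null-homotopic has at least $N$ disjoint local knots. Further barycentric subdivisions of $T$ give triangulations $T_m$ with arbitrarily many tetrahedra, hence infinitely many isomorphism types.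
\end{proof}

The proof does not use the hypothesis that spheres separate. That hypothesis is what gives the conclusion its force, through Lemma~\ref{lem:local}.

\begin{proof}[Proof of Theorem~\ref{thm:main} for $M\ne S^2\times S^1$]
By Lemma~\ref{lem:lens}(iii) every sphere in $M$ separates. In the triangulations given by Theorem~\ref{thm:more}(a) with $N=1$ every edge has a local knot, so by Lemma~\ref{lem:local} no edge is a core edge.
\end{proof}

\section{Homology classes of edges in $S^2\times S^1$}\label{sec:b}

Let $M=S^2\times S^1$ and let $F\subset\mathbb{Z}\setminus\{0\}$ be finite. Replacing $F$ by $F\cup(-F)$ only strengthens the claim, so assume $F=-F$. Let $\widetilde M\to M$ be the infinite cyclic cover and $\tau$ the deck transformation corresponding to $1\in\mathbb{Z}=H_1(M)$. A loop has class $k$ if and only if its lift starting at a point $p$ ends at $\tau^kp$.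

\subsection{Reduction to a labeling problem}
Proposition~\ref{prop:tree} determines the homotopy classes of the edges from the curves $c_e$, and the class of $c_e$ measures how far the edge $e$ is from closing up in the cover along the tree. To record this, let $T$ be a simplicial triangulation of $M$ and choose a lift $\tilde z\in\widetilde M$ of each vertex $z$. For an oriented edge $zz'$ let the \emph{label} $k(zz')$ be the integer such that the lift of the edge starting at $\tilde z$ ends at $\tau^{k(zz')}\tilde z'$. Then $k(z'z)=-k(zz')$. Call the choice of lifts \emph{good} if
\begin{enumerate}
\item[(G1)] $k(zz')\notin F$ for every edge $zz'$, and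
\item[(G2)] the graph $G$ formed by all vertices and the edges of label $0$ is connected.
\end{enumerate}

\begin{lemma}\label{lem:reduction}
If $T$ has a good choice of lifts, then $M$ has a one-vertex triangulation with at least as many tetrahedra as $T$ in which no edge has homology class in $F$.
\end{lemma}

\begin{proof}
Let $\Gamma$ be a spanning tree of $G$; it is a spanning tree of the $1$-skeleton of $T$ with all labels $0$. Apply Lemma~\ref{lem:subdivide}, and choose lifts of the new vertices as follows. Suppose the tetrahedron $ayzz'$ with $ay\subset\Gamma$ is coned from $b$. The lift of this tetrahedron containing $\tilde a$ also contains $\tilde y$, since $k(ay)=0$, and it contains $\tau^{k(az)}\tilde z$ and $\tau^{k(az')}\tilde z'$. Let $\tilde b$ be the lift of $b$ in it. Then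
\[
k(ba)=k(by)=0,\qquad k(bz)=k(az),\qquad k(bz')=k(az').
\]
By induction all edges of $T_0$ have labels outside $F$, and all three edges of each face of the face-tree have label $0$.

Let $e=yz$ be an edge of $T_0$. Traverse $c_e$ from $y$ along $e$ and back along the arcs $\gamma_r$. The lift starting at $\tilde y$ reaches $\tau^{k(e)}\tilde z$. Each $\gamma_r$ is homotopic relative to its endpoints to an edge of label $0$, so the lift ends at $\tau^{k(e)}\tilde y$. Thus $c_e$ has class $\pm k(e)$.

Apply Proposition~\ref{prop:tree} with any one-vertex triangulation $S$ of $S^3$. Edges of type I have class $0\notin F$. An edge $e$ of type II is carried by some homeomorphism to a curve homotopic to $c_e$. Homeomorphisms of $M$ act on $H_1(M)=\mathbb{Z}$ by $\pm1$, so for every identification of $|T_m|$ with $M$ and either orientation the edge has class $\pm k(e)$, which is not in $F=-F$.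
\end{proof}

\subsection{Good lifts exist}
The two conditions pull in opposite directions. Condition (G1) alone is met by choosing the lifts far apart, so that all labels are large; condition (G2) forces the lifts to be joined in the cover. In dimension one the conflict cannot be resolved: if a polygon triangulates $S^1$ and the labels vanish on a spanning tree, the remaining edge has label $\pm1$. In dimension three there is room. We cut $M$ into balls, lift the balls far apart, and reconnect the lifts by arcs that steer clear of the translates by $\tau^k$, $k\in F$.

\begin{lemma}\label{lem:good}
For every simplicial triangulation $K$ of $M$ there is a simplicial subdivision $T$ of $K$ with a good choice of lifts.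
\end{lemma}

\begin{proof}
\emph{Balls.} Let $v_1,\dots,v_n$ be the vertices of $K$, and let $D_i$ be the closed star of $v_i$ in the barycentric subdivision $K'$. Each tetrahedron of $K'$ contains exactly one $v_i$, so the $D_i$ are balls that cover $M$ and have disjoint interiors. The preimage of $D_i$ in $\widetilde M$ is a disjoint union of homeomorphic copies of $D_i$, permuted simply transitively by the powers of $\tau$. Let $F'=(F-F)\cup F\cup\{0\}$, a finite set with $F'=-F'$. We choose lifts $A_1,\dots,A_n$ inductively. A compact subset of $\widetilde M$ meets only finitely many lifts of $D_i$, so there is a lift $A_i$ missing $\tau^kA_j$ for all $j<i$ and $k\in F'$. Using $F'=-F'$ we obtain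
\begin{equation}\label{eq:apart}
A_i\cap\tau^kA_j=\emptyset\quad\text{if } i\ne j,\ k\in F',\qquad\text{or if } i=j,\ k\ne0 .
\end{equation}
Let $Z$ be the union of the balls $\tau^kA_i$ with $k\in F$ and $1\le i\le n$. These balls are pairwise disjoint, since $\tau^kA_i\cap\tau^lA_j=\tau^k(A_i\cap\tau^{l-k}A_j)$ and $l-k\in F-F$. They are disjoint from every $A_j$, since $F\subset F'$ and $0\notin F$. By (F2), $\widetilde M\setminus Z$ is open and connected, and it contains all $A_j$; this connectedness is the reason for including $F-F$ in $F'$.

\emph{Arcs.} For $1\le j<n$ choose a PL path $\tilde\alpha_j\subset\widetilde M\setminus Z$ from a point of $\operatorname{int}A_j$ to a point of $\operatorname{int}A_{j+1}$. Paths in general position in a $3$-manifold are embedded and disjoint. A small perturbation of the projected paths lifts to a small perturbation of the $\tilde\alpha_j$, which preserves the open conditions above. So we may assume that the projections $\alpha_j\subset M$ are pairwise disjoint embedded arcs. Let $Y=\bigcup\alpha_j$, and let $L$ be a simplicial subdivision of $K'$ in which every $\alpha_j$ is a subcomplex.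

An edge of $L$ may join two points of $Y$ without lying in $Y$, and we have no control over the label of such an edge. We therefore take $T=L'$, the barycentric subdivision. Its vertices are the barycenters $\hat\sigma$ of the simplices $\sigma$ of $L$, and its edges join $\hat\sigma$ to $\hat\sigma'$ with $\sigma$ a proper face of $\sigma'$.

\emph{Lifts.} Let $z=\hat\sigma$. If $\sigma\subset Y$, then $\sigma$ lies in exactly one $\alpha_j$, and we let $\tilde z$ be the point of $\tilde\alpha_j$ over $z$. Otherwise choose an index $i$ with $\sigma\subset D_i$, say that $\sigma$ is \emph{assigned} to $D_i$, and let $\tilde z$ be the point of $A_i$ over $z$. The labels are controlled by one observation. Let $z=\hat\sigma$, $z'=\hat\sigma'$ with $\sigma$ a proper face of $\sigma'$, let $\sigma'$ be assigned to $D_l$, and let $k=k(zz')$. Then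
\begin{equation}\label{eq:obs}
\tilde z\in\tau^kA_l .
\end{equation}
Indeed, the lift of the simplex $\sigma'$ through $\tilde z$ contains the lifted edge and hence the point $\tau^k\tilde z'\in\tau^kA_l$. It is a connected subset of the preimage of $D_l$, so it lies in $\tau^kA_l$.

\emph{Condition (G1).} Since $F=-F$, it suffices to consider $k=k(zz')$ with $\sigma$ a proper face of $\sigma'$ as above. There are three cases.
\begin{itemize}
\item $\sigma'\subset Y$. Both simplices lie in one $\alpha_j$, the edge $zz'$ lifts into $\tilde\alpha_j$, and $k=0$.
\item $\sigma\subset\alpha_j$ and $\sigma'\not\subset Y$. By~\eqref{eq:obs}, $\tilde\alpha_j$ meets $\tau^kA_l$. Since $\tilde\alpha_j$ misses $Z$, we get $k\notin F$.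
\item Neither simplex lies in $Y$, and $\sigma$ is assigned to $D_i$. By~\eqref{eq:obs}, $\tilde z\in A_i\cap\tau^kA_l$. By~\eqref{eq:apart}, $k\notin F'\supset F$ if $i\ne l$, and $k=0$ if $i=l$.
\end{itemize}

\emph{Condition (G2).} Let $G_i$ be the set of barycenters of simplices assigned to $D_i$. We first show that $G_i$ lies in one component of $G$. By the third case, an edge of $T$ between two members of $G_i$ has label $0$. A tetrahedron of $L$ in $D_i$ lies in no other $D_l$ and not in $Y$, so it is assigned to $D_i$. Let $\rho$ be a triangle shared by two tetrahedra of $L$ in $D_i$. If $\rho$ lay in $D_l$ with $l\ne i$, it would be a face of a tetrahedron of $L$ in the ball $D_l$, but only the two given tetrahedra contain $\rho$. Also $\rho\not\subset Y$. So $\rho$ is assigned to $D_i$, and the barycenters of the two tetrahedra are joined in $G$ through $\hat\rho$. Any two tetrahedra of the triangulated ball $D_i$ are connected by a chain of such adjacencies. Every other simplex assigned to $D_i$ is a face of a tetrahedron in $D_i$, and the two barycenters are joined in $G$.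

The vertices of $T$ on $\alpha_j$ are joined consecutively by edges of label $0$, by the first case. The initial point $z$ of $\alpha_j$ is a vertex of $L$ in $D_j$ with $\tilde z\in A_j$. Let $\sigma'$ be a tetrahedron of $L$ in $D_j$ containing $z$, and $k=k(z\hat\sigma')$. By~\eqref{eq:obs}, $\tilde z\in A_j\cap\tau^kA_j$, so $k=0$. The same argument at the final point, whose lift lies in $A_{j+1}$, joins it to $G_{j+1}$. So $\alpha_j$ connects $G_j$ to $G_{j+1}$ in $G$. Every vertex of $T$ lies in some $G_i$ or on some $\alpha_j$, so $G$ is connected.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Apply Lemmas~\ref{lem:good} and~\ref{lem:reduction} to simplicial triangulations $K$ with arbitrarily many tetrahedra. The resulting one-vertex triangulations have at least as many tetrahedra as $K$, so infinitely many isomorphism types occur.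
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for $M=S^2\times S^1$]
By Lemma~\ref{lem:lens}(ii) a core curve generates $\pi_1(M)=\mathbb{Z}$, so its class is $\pm1$. The triangulations given by Theorem~\ref{thm:more}(b) with $F=\{\pm1\}$ have no core edges. Together with Section~\ref{sec:a} this completes the proof of Theorem~\ref{thm:main}.
\end{proof}

\section{Avoiding finitely many knots}\label{sec:c}

Part (c) rests on the fact that a knot with irreducible exterior carries only boundedly many disjoint local knots. Recall that a $3$-manifold is \emph{irreducible} if every embedded $2$-sphere bounds a ball, and that lens spaces with finite fundamental group are irreducible. A closed two-sided surface in a $3$-manifold $W$, other than a sphere, is incompressible when its fundamental group injects into $\pi_1(W)$. Two disjoint surfaces are \emph{parallel} if they cobound a product region $\Phi\times I$. The Kneser--Haken finiteness theorem (\cite[Lemma~13.2]{Hempel}, \cite[Theorem~III.20]{Jaco}) states that for a compact orientable irreducible $3$-manifold $W$ there is an integer $h(W)$ such that among more than $h(W)$ pairwise disjoint closed connected two-sided incompressible surfaces in $W$ two are parallel.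

\begin{lemma}\label{lem:bound}
Let $M$ be a lens space other than $S^2\times S^1$ and $K\subset M$ a knot that is not null-homotopic. Then $E(K)$ is irreducible, and $K$ has at most $h(E(K))$ pairwise disjoint local knots.
\end{lemma}

\begin{proof}
A sphere in $E(K)$ bounds a ball in $M$. This ball does not contain $K$, since $K$ is not null-homotopic, so it is disjoint from $N(K)$ and lies in $E(K)$.

Let $B_1,\dots,B_n$ be disjoint local knots and $X_i=\overline{B_i\setminus N(K)}$ the corresponding disjoint knot exteriors in $E(K)$. Let $C_i$ be a collar of $\partial X_i$ in $X_i$, let $X_i^-=\overline{X_i\setminus C_i}$, and let $\Theta_i=\partial X_i^-$, a torus in the interior of $E(K)$. By Lemmas~\ref{lem:lens}(iii) and~\ref{lem:local}, $\pi_1(\Theta_i)\to\pi_1(E(K))$ is injective, so the $\Theta_i$ are disjoint incompressible tori. Suppose $\Theta_i$ and $\Theta_j$ cobound a product region for some $i\ne j$. Its interior is a component of $E(K)\setminus(\Theta_i\cup\Theta_j)$ adjacent to both tori. Only two components are adjacent to $\Theta_i$. One is $\operatorname{int}X_i^-$, which is not adjacent to $\Theta_j$. The other contains $C_i\setminus\Theta_i\supset\partial X_i$, which includes an annulus of $\partial E(K)$, whereas the interior of a product region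 contains no boundary point of $E(K)$. So no two of the tori are parallel, and $n\le h(E(K))$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
Let $M=S^2\times S^1$. Since $\pi_1(M)=H_1(M)=\mathbb{Z}$, every member of $\mathcal{K}$ has nonzero homology class. Let $F$ be the set of these classes and their negatives. Homeomorphisms act on $H_1(M)$ by $\pm1$, so an edge carried to a member of $\mathcal{K}$ has class in $F$, and part (b) gives the triangulations.

Let $M\ne S^2\times S^1$. Apply part (a) with an integer $N\ge1$ larger than $h(E(K))$ for all $K\in\mathcal{K}$. In the resulting triangulations every edge is null-homotopic or has at least $N$ disjoint local knots. Both properties are preserved by homeomorphisms of $M$, and no member of $\mathcal{K}$ has either of them, by hypothesis and by Lemma~\ref{lem:bound}.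
\end{proof}

The assumption that no member of $\mathcal{K}$ is null-homotopic enters through the irreducibility of $E(K)$, and also excludes the edges of type I and the short edges of type II, whose number of local knots the construction does not make large.

\begin{thebibliography}{9}

\bibitem{BH}
Benjamin A. Burton and Alexander He, \emph{Finding large counterexamples by selectively exploring the Pachner graph}, arXiv:2303.06321 (2023).

\bibitem{Hempel}
Hempel, \emph{3-Manifolds}.

\bibitem{Jaco}
Jaco, \emph{Lectures on Three-Manifold Topology}.

\end{thebibliography}
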